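\title{The Bass stable rank and the dense stable rank of a commutative Banach algebra can differ}

\begin{abstract}
We show that the Bass stable rank and the dense stable rank of a commutative unital Banach algebra need not coincide, over $\mathbb C$ or over $\mathbb R$. A counterexample is the algebra of continuous functions on the closed unit disc that are holomorphic off a totally disconnected compact set of positive area; its Bass stable rank is $1$ and its dense stable rank is $2$. We also prove that the dense stable rank never exceeds the Bass stable rank by more than $1$, and that for every $n\ge 1$ there is an algebra with Bass stable rank $n$ and dense stable rank $n+1$.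
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{Three stable ranks}
Let $\mathbb K$ be $\mathbb R$ or $\mathbb C$. In this paper $A$ and $B$ denote commutative unital Banach algebras over $\mathbb K$, algebras are compared only with algebras over the same field, and a \emph{homomorphism} is a continuous, unital, $\mathbb K$-linear ring homomorphism. We write $1$ for the unit and normalize $\|1\|=1$; passing to an equivalent norm achieves this and changes none of the notions below. For $x,a\in A^n$ put $x\cdot a=\sum_{j=1}^n x_ja_j$. The set of \emph{unimodular} (or invertible) $n$-tuples is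
\[
U_n(A)=\{a\in A^n:\ x\cdot a=1\ \text{for some } x\in A^n\}.
\]
Thus $U_1(A)$ is the group of invertible elements, and $a\in U_n(A)$ means that $a_1,\dots,a_n$ generate $A$ as an ideal. A homomorphism $f\colon A\to B$ acts coordinatewise on tuples and matrices; we denote these maps by $f$ as well, and $f(U_n(A))\subset U_n(B)$.

A tuple $(a,g)\in U_{n+1}(A)$, with $a\in A^n$ and $g\in A$, is \emph{reducible} if $a+xg=(a_1+x_1g,\dots,a_n+x_ng)$ lies in $U_n(A)$ for some $x\in A^n$. For $n\ge1$ consider two properties of $A$.
\begin{itemize}
\item[$R(n)$:] Every element of $U_{n+1}(A)$ is reducible.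
\item[$P(n)$:] For every commutative unital Banach algebra $B$ over $\mathbb K$ and every homomorphism $f\colon A\to B$ with dense image, $f(U_n(A))$ is dense in $U_n(B)$.
\end{itemize}
The \emph{Bass stable rank} $\operatorname{bsr}(A)$ is the least $n\ge1$ with $R(n)$, the \emph{dense stable rank} $\operatorname{dsr}(A)$ is the least $n\ge 1$ with $P(n)$, and the \emph{topological stable rank} $\operatorname{tsr}(A)$ is the least $n\ge1$ such that $U_n(A)$ is dense in $A^n$. Each rank is $\infty$ if no such $n$ exists.

It is known that always
\begin{equation}\label{eq:chain}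
\operatorname{bsr}(A)\le\operatorname{dsr}(A)\le\operatorname{tsr}(A).
\end{equation}
The second inequality takes one line: if $U_n(A)$ is dense in $A^n$ and $f$ has dense image, then $f(U_n(A))$ is dense in all of $B^n$. The first is part of Theorem~\ref{thm:gap} below. For $A=\mathbb K$ the invertible elements are dense, so all three ranks equal $1$. The second inequality can be strict: the algebra $H^\infty$ of bounded holomorphic functions on the unit disc $\mathbb D$, with the supremum norm, has $\operatorname{bsr}(H^\infty)=\operatorname{dsr}(H^\infty)=1$ and $\operatorname{tsr}(H^\infty)=2$. For the real algebra $H^\infty_{\mathbb R}$ of those $f\in H^\infty$ with $\overline{f(\overline z)}=f(z)$, all three ranks equal $2$.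

In these examples the first two ranks agree, and there is a structural reason to expect this in general. Proposition~\ref{prop:surj} shows that $R(n)$ is exactly the property $P(n)$ with ``dense image'' replaced by ``surjective''. Since $P(n)$ asks only for approximation, one may hope that the passage from surjective maps to maps with dense image costs nothing. Mortini and Wick \cite{MW} write that it is not known whether always $\operatorname{bsr}(A)=\operatorname{dsr}(A)$. This is the question we answer:
\begin{quote}
\emph{Is $\operatorname{bsr}(A)=\operatorname{dsr}(A)$ for every commutative unital Banach algebra $A$ over $\mathbb R$ or $\mathbb C$?}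
\end{quote}

\subsection*{Results}
The answer is no. Let $\mathbb T=\partial\mathbb D$, and let $F\subset[-\frac12,\frac12]$ be a compact totally disconnected set of positive length. (For instance, remove at step $k=1,2,\dots$ the middle open interval of length $4^{-k}$ from each of the $2^{k-1}$ intervals that remain; the removed length is $\sum_k 2^{k-1}4^{-k}=\frac12$.) Put
\[
E=\{x+iy:\ x,y\in F\}\subset\{|z|\le\sqrt2/2\},\qquad G=\mathbb D\setminus E,
\]
and let
\[
\mathcal A=\{f\in C(\overline{\mathbb D}):\ f\text{ is holomorphic on }G\}
\]
with the supremum norm. This is a closed subalgebra of $C(\overline{\mathbb D})$ containing the polynomials. Let $\mathcal A_n$ be the uniform closure in $C(\overline{\mathbb D}^n)$ of the linear span of the functions $f_1(z_1)\cdots f_n(z_n)$ with $f_j\in\mathcal A$; thus $\mathcal A_1=\mathcal A$. These are complex algebras, and restriction of scalars makes them real algebras.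

\begin{theorem}\label{thm:one}
$\operatorname{bsr}(\mathcal A)=1$ and $\operatorname{dsr}(\mathcal A)=2$, both as a complex algebra and as a real algebra.
\end{theorem}

\begin{theorem}\label{thm:gap}
For every commutative unital Banach algebra $A$ over $\mathbb R$ or $\mathbb C$ and every $n\ge1$,
\[
P(n)\ \Longrightarrow\ R(n)\ \Longrightarrow\ P(n+1).
\]
Hence $\operatorname{bsr}(A)\le\operatorname{dsr}(A)\le\operatorname{bsr}(A)+1$, and $P(k)$ implies $P(k+1)$ for every $k\ge 1$.
\end{theorem}

\begin{theorem}\label{thm:all}
For every $n\ge1$, $\operatorname{bsr}(\mathcal A_n)=n$ and $\operatorname{dsr}(\mathcal A_n)=n+1$, over $\mathbb C$ and over $\mathbb R$.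
\end{theorem}

So the upper bound in Theorem~\ref{thm:gap} is attained for every finite value of the Bass stable rank.

\subsection*{The idea}
The obstruction behind Theorem~\ref{thm:one} is the winding number. A continuous map $h\colon\mathbb T\to\mathbb C\setminus\{0\}$ has a winding number $\operatorname{ind}h\in\mathbb Z$, which is invariant under homotopy in $\mathbb C\setminus\{0\}$, equals $0$ for constants and equals $1$ for $h(z)=z$. Three consequences will be used. If $h$ extends to a zero-free function on $\overline{\mathbb D}$, then $\operatorname{ind}h=0$ (homotopy $h(tz)$). If $|p|<1$, then $\operatorname{ind}(z-p)=1$ (homotopy $z-tp$). If $|h-k|<|k|$ on $\mathbb T$, then $\operatorname{ind}h=\operatorname{ind}k$ (homotopy $k+t(h-k)$).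

\begin{example}\label{ex:C}
Let $A=C(\overline{\mathbb D})$ over $\mathbb C$. The pair $(z,1-|z|^2)$ is unimodular, since $\overline z\,z+(1-|z|^2)=1$. It is not reducible: $z+x\,(1-|z|^2)$ equals $z$ on $\mathbb T$, so it has winding number $1$ there and must vanish somewhere in the disc. Property $P(1)$ fails for the same reason. The restriction map $A\to C(\mathbb T)$ is onto and $z$ is invertible in $C(\mathbb T)$, but the restriction of an invertible element has winding number $0$ and so stays at distance at least $1$ from $z$.
\end{example}

In this example two things happen at once: the circle is the zero set of an element $g=1-|z|^2$, which destroys $R(1)$, and restriction to the circle makes $z$ invertible, which destroys $P(1)$. For the disc algebra (the case $E=\emptyset$) neither happens: a nonzero holomorphic function cannot vanish on an arc, and by the maximum principle restriction to $\mathbb T$ is isometric, so it creates no new invertible elements. The algebra $\mathcal A$ separates the two phenomena. Its elements are holomorphic on a connected dense set, so zero sets remain totally disconnected, carry no loop, and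 $R(1)$ holds. But the maximum principle fails, because $E$ has positive area, and this forces some $z-p$ to become invertible in the closure of $\mathcal A|_{\mathbb T}$.

Theorem~\ref{thm:one} is the case $n=1$ of Theorem~\ref{thm:all}. We prove it first and separately (Sections~\ref{sec:A} and~\ref{sec:one}) because one-variable tools suffice and every step of the general proof (Section~\ref{sec:all}) is already visible. Sections~\ref{sec:lift} and~\ref{sec:gap} prove Theorem~\ref{thm:gap}.

\section{Reducibility as a lifting property}\label{sec:lift}

In this section and the next, $\mathbb K$ is $\mathbb R$ or $\mathbb C$. We regard tuples as columns and write $x^t$ for the row with the entries of $x$, so that $x^ta=x\cdot a$. We norm $A^n$ by $\|a\|=\sum_j\|a_j\|$ and $M_n(A)$ by $\|m\|=\sum_{i,j}\|m_{ij}\|$; both norms are complete, the second is submultiplicative, and $\|ax^t\|\le\|a\|\,\|x\|$. If $\|m\|<1$, the series $\sum_{k\ge1}(-1)^{k+1}m^k/k$ converges absolutely and its exponential is $I_n+m$. Let $\Gamma_n(A)$ be the set of finite products $\exp(m_1)\cdots\exp(m_r)$ with $m_i\in M_n(A)$; it is a subgroup of $GL_n(A)$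 because $\exp(m)^{-1}=\exp(-m)$. Finally $e_1=(1,0,\dots,0)\in U_n(A)$.

\begin{lemma}\label{lem:orbits}
The set $U_n(A)$ is open in $A^n$ and invariant under $GL_n(A)$. Its connected components are open and are the orbits of $\Gamma_n(A)$.
\end{lemma}

\begin{proof}
If $x^ta=1$ and $\mu\in GL_n(A)$, then $(x^t\mu^{-1})(\mu a)=1$, which gives invariance. For every $b\in A^n$ we have $(I_n+(b-a)x^t)\,a=a+(b-a)=b$. If $\|b-a\|\,\|x\|<1$, the matrix $I_n+(b-a)x^t$ is an exponential, so $b$ lies in the orbit of $a$. Hence every orbit, and with it $U_n(A)$, is open. An orbit is path connected, since $t\mapsto\exp(tm_1)\cdots\exp(tm_r)a$ joins $a$ to $\exp(m_1)\cdots\exp(m_r)a$. A partition into open connected sets is the partition into components.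
\end{proof}

The point of this description is that exponentials lift through quotient maps, whereas invertible matrices need not. This yields the criterion through which every reducibility statement in the paper is proved.

\begin{lemma}\label{lem:crit}
Let $(a,g)\in U_{n+1}(A)$.
\begin{itemize}
\item[(a)] If $g$ is invertible or $g=0$, then $(a,g)$ is reducible.
\item[(b)] Suppose $g$ is not invertible. Then $J=\overline{gA}$ is a proper closed ideal. Let $\pi\colon A\to A/J$ be the quotient map. Then $\pi(a)\in U_n(A/J)$, and if the component of $\pi(a)$ in $U_n(A/J)$ meets $\pi(U_n(A))$, then $(a,g)$ is reducible. This applies in particular if that component contains $e_1$.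
\end{itemize}
\end{lemma}

\begin{proof}
(a) If $g$ is invertible, take $x=g^{-1}(e_1-a)$, so that $a+xg=e_1$. If $g=0$, then $a\in U_n(A)$ and $x=0$ works.

(b) If $J=A$, then $gA$ contains an element at distance less than $1$ from $1$; that element is invertible, hence so is $g$. So $J$ is proper. Applying $\pi$ to a relation $y\cdot a+y_0g=1$ gives $\pi(y)\cdot\pi(a)=1$. Let $u\in U_n(A)$ have $\pi(u)$ in the component of $\pi(a)$. By Lemma~\ref{lem:orbits}, $\pi(a)=\exp(m_1)\cdots\exp(m_r)\pi(u)$ with $m_i\in M_n(A/J)$. Choose $M_i\in M_n(A)$ with $\pi(M_i)=m_i$ and put $u'=\exp(M_1)\cdots\exp(M_r)u\in U_n(A)$. Since $\pi$ is a continuous homomorphism, it commutes with the exponential series, so $\pi(u')=\pi(a)$. Thus each coordinate of $u'-a$ lies in $\overline{gA}$, and some $a+xg$ is as close to $u'$ as we like. As $U_n(A)$ is open, $a+xg\in U_n(A)$ for a suitable $x$.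
\end{proof}

\begin{proposition}\label{prop:surj}
For $n\ge1$ the following are equivalent.
\begin{itemize}
\item[(i)] $A$ has property $R(n)$.
\item[(ii)] $f(U_n(A))=U_n(B)$ for every surjective homomorphism $f\colon A\to B$.
\item[(iii)] $f(U_n(A))$ is dense in $U_n(B)$ for every surjective homomorphism $f\colon A\to B$.
\end{itemize}
In particular $P(n)$ implies $R(n)$.
\end{proposition}

\begin{proof}
(i)$\Rightarrow$(ii). Let $b\in U_n(B)$ and $\beta\cdot b=1$. Choose $a,y\in A^n$ with $f(a)=b$ and $f(y)=\beta$, and put $g=1-y\cdot a$. Then $f(g)=0$ and $(a,g)\in U_{n+1}(A)$. If $a+xg\in U_n(A)$, then $b=f(a+xg)\in f(U_n(A))$.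

(ii)$\Rightarrow$(iii) is immediate.

(iii)$\Rightarrow$(i). Let $(a,g)\in U_{n+1}(A)$. By Lemma~\ref{lem:crit}(a) we may assume that $g$ is not invertible. With $J$ and $\pi$ as in part (b), the component of $\pi(a)$ in $U_n(A/J)$ is open by Lemma~\ref{lem:orbits}, so it meets the dense set $\pi(U_n(A))$. Lemma~\ref{lem:crit}(b) applies.

Finally, $P(n)$ contains (iii) as a special case.
\end{proof}

\section{The gap is at most one}\label{sec:gap}

We now prove $R(n)\Rightarrow P(n+1)$. Let $f\colon A\to B$ have dense image. A tuple in $U_{n+1}(B)$ can be approximated by some $(f(a),f(w))\in U_{n+1}(B)$, but $(a,w)$ need not be unimodular in $A$, and the trick from Proposition~\ref{prop:surj}, which uses an element of the kernel, is unavailable: $f$ may be injective. The substitute is the following observation. If $(a,g)$ is unimodular in $A$, then $R(n)$ lets us approximate not only $(f(a),f(g))$ but also $(f(a),\gamma)$ for every divisor $\gamma$ of $f(g)$ \emph{in $B$}.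

\begin{lemma}\label{lem:div}
Let $A$ have property $R(n)$ and let $f\colon A\to B$ have dense image. If $(a,g)\in U_{n+1}(A)$ and $f(g)=\kappa\gamma$ with $\kappa,\gamma\in B$, then $(f(a),\gamma)$ lies in the closure of $f(U_{n+1}(A))$.
\end{lemma}

\begin{proof}
Choose $x\in A^n$ with $u=a+xg\in U_n(A)$, and $y\in A^n$ with $y\cdot u=1$. For all $q\in A^n$ and $w_1\in A$ we have $y\cdot(u-qw_1)+(y\cdot q)\,w_1=1$, so $(u-qw_1,w_1)\in U_{n+1}(A)$. Its image is $(f(u)-f(q)f(w_1),\,f(w_1))$. Letting $f(q)\to f(x)\kappa$ and $f(w_1)\to\gamma$, which density allows, the image tends to $(f(u)-f(x)\kappa\gamma,\,\gamma)=(f(u)-f(xg),\,\gamma)=(f(a),\gamma)$.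
\end{proof}

It remains to find $g\in A$ such that $(a,g)$ is unimodular in $A$ and $f(g)$ has a divisor close to $c=f(w)$. For the first requirement take $g=ws-\varepsilon$ with $s$ in the ideal generated by $a_1,\dots,a_n$ and $\varepsilon>0$; modulo that ideal, $g$ is the invertible scalar $-\varepsilon$. The second requirement is easy when $f(a)$ alone is unimodular in $B$: one can then choose $s$ with $f(s)=1+h$ and $\|h\|\le\frac12$, and
\[
f(g)=c(1+h)-\varepsilon=(1+h)\bigl(c-\varepsilon(1+h)^{-1}\bigr).
\]
In general only $f(s)=1+h-vc$ can be arranged, for some $v\in B$. Then $f(g)$ is the value at $c$ of a quadratic polynomial over $B$, and a divisor $c-\theta$ comes from a small root $\theta$.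

\begin{lemma}\label{lem:root}
Let $h,v\in B$ with $\|h\|\le\frac12$, and let $\varepsilon>0$ satisfy $32\,\varepsilon\|v\|\le1$. Then there is $\theta\in B$ with $\|\theta\|\le4\varepsilon$ and $(1+h)\theta-v\theta^2=\varepsilon$.
\end{lemma}

\begin{proof}
The Neumann series gives $\|(1+h)^{-1}\|\le2$. Let $N(\theta)=(1+h)^{-1}(\varepsilon+v\theta^2)$. For $\|\theta\|,\|\theta'\|\le4\varepsilon$ we have $\|N(\theta)\|\le2(\varepsilon+16\varepsilon^2\|v\|)\le3\varepsilon$ and
\[
\|N(\theta)-N(\theta')\|\le2\|v\|\,\|\theta+\theta'\|\,\|\theta-\theta'\|\le16\,\varepsilon\|v\|\,\|\theta-\theta'\|\le\tfrac12\|\theta-\theta'\|.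
\]
So $N$ is a contraction of the closed ball of radius $4\varepsilon$, and its fixed point is the required $\theta$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:gap}]
The implication $P(n)\Rightarrow R(n)$ is in Proposition~\ref{prop:surj}. Assume $R(n)$ and let $f\colon A\to B$ have dense image. Since $U_{n+1}(B)$ is open, the tuples $(f(a),f(w))\in U_{n+1}(B)$ with $a\in A^n$, $w\in A$ are dense in $U_{n+1}(B)$. It suffices to show that each of them lies in the closure of $f(U_{n+1}(A))$.

Fix such a tuple, put $c=f(w)$, and choose $\beta\in B^n$, $v\in B$ with $\beta\cdot f(a)+vc=1$. By density there is $y\in A^n$ such that $h=(f(y)-\beta)\cdot f(a)$ satisfies $\|h\|\le\frac12$. Put $s=y\cdot a$. Then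
\[
f(s)=\beta\cdot f(a)+h=1+h-vc .
\]
Let $\varepsilon>0$ with $32\,\varepsilon\|v\|\le1$ and put $g=ws-\varepsilon$. From $(wy)\cdot a-g=\varepsilon$ we get $(a,g)\in U_{n+1}(A)$. With $\theta$ from Lemma~\ref{lem:root},
\begin{align*}
f(g)&=(1+h)c-vc^2-\varepsilon=(1+h)(c-\theta)-v(c^2-\theta^2)\\
&=(c-\theta)\bigl(1+h-v(c+\theta)\bigr).
\end{align*}
By Lemma~\ref{lem:div}, $(f(a),c-\theta)$ lies in the closure of $f(U_{n+1}(A))$. Since $\|\theta\|\le4\varepsilon$ and $\varepsilon$ is arbitrarily small, so does $(f(a),c)$. This proves $P(n+1)$.

If $\operatorname{dsr}(A)=n<\infty$, then $R(n)$ holds and $\operatorname{bsr}(A)\le n$. If $\operatorname{bsr}(A)=n<\infty$, then $P(n+1)$ holds and $\operatorname{dsr}(A)\le n+1$. Finally $P(k)\Rightarrow R(k)\Rightarrow P(k+1)$.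
\end{proof}

\section{The algebra $\mathcal A$}\label{sec:A}

From now on all algebras are complex until the real statements are deduced at the end of each proof.

\subsection*{Gelfand theory}
For a complex commutative unital Banach algebra $A$, let $M(A)$ be the set of characters (unital algebra homomorphisms $\chi\colon A\to\mathbb C$) with the weak-$*$ topology. It is a compact Hausdorff space, $|\chi(a)|\le\|a\|$, and the Gelfand transform $\widehat a(\chi)=\chi(a)$ is continuous on $M(A)$. The maximal ideals are the kernels of characters. Hence $a\in A^n$ is unimodular if and only if $\widehat a=(\widehat a_1,\dots,\widehat a_n)\colon M(A)\to\mathbb C^n$ has no zero. The spectrum of $a\in A$ is $\widehat a(M(A))$, and $\max|\widehat a|=\lim_k\|a^k\|^{1/k}$. If $g$ is not invertible, then $M(A/\overline{gA})$ is the set of characters of $A$ that vanish at $g$.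

This language describes the difference between $R(n)$ and $P(n)$. A homomorphism $f\colon A\to B$ with dense image gives a continuous injection $\chi\mapsto\chi\circ f$ of $M(B)$ onto a closed subset of $M(A)$. By Lemma~\ref{lem:crit}, $R(n)$ concerns only the subsets that are zero sets of elements, while $P(n)$ concerns all subsets obtained in this way.

\subsection*{The set $G$ and the failure of the maximum principle}

\begin{lemma}\label{lem:G}
The sets $G$ and $(\mathbb C\cup\{\infty\})\setminus E$ are connected, $E$ is totally disconnected, and $G$ is dense in $\overline{\mathbb D}$.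
\end{lemma}

\begin{proof}
The annulus $\{\frac34<|z|<1\}$ is connected and misses $E$, since $\sqrt2/2<\frac34$. If $x+iy\in G$, then $x\notin F$ or $y\notin F$. In the first case the vertical chord of $\mathbb D$ through $x+iy$ lies in $G$, in the second case the horizontal chord does, and every chord meets the annulus. So $G$ is connected, and so is its union with $\{|z|>\frac34\}\cup\{\infty\}$. A connected subset of $E$ has connected projections to the two axes; these lie in $F$, so they are points. In particular $E$ contains no disc, so $G$ is dense in $\mathbb D$.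
\end{proof}

Our source of functions is the Cauchy transform. Let $dA$ denote area measure and $\bar\partial=\frac12(\partial_x+i\partial_y)$. For a bounded measurable $h$ with compact support put
\[
\mathcal Ch(w)=\frac1\pi\int\frac{h(\zeta)}{\zeta-w}\,dA(\zeta),\qquad w\in\mathbb C .
\]
We use three properties.
\begin{itemize}
\item[(C1)] If $h$ vanishes outside a disc $V$ of radius $\delta$, then $|\mathcal Ch|\le2\delta\|h\|_\infty$ everywhere. Indeed, let $V'$ be the disc of radius $\delta$ about $w$. The sets $V\setminus V'$ and $V'\setminus V$ have equal area, and $|\zeta-w|^{-1}$ is at most $1/\delta$ on the first and at least $1/\delta$ on the second; hence $\int_V|\zeta-w|^{-1}dA\le\int_{V'}|\zeta-w|^{-1}dA=2\pi\delta$.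
\item[(C2)] $\mathcal Ch$ is continuous on $\mathbb C$. Given $w_0$, split $h$ into its parts on and off the disc of radius $\delta$ about $w_0$. The transform of the first part is at most $2\delta\|h\|_\infty$ by (C1), and that of the second is continuous near $w_0$ by dominated convergence.
\item[(C3)] $\bar\partial\,\mathcal Ch=-h$ in the sense of distributions, because $1/(\pi w)$ is the fundamental solution of $\bar\partial$.
\end{itemize}
We also use Weyl's lemma: a continuous function on an open set with $\bar\partial$-derivative $0$ in the sense of distributions is holomorphic.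

\begin{lemma}\label{lem:phi}
There is $\varphi\in\mathcal A$ with $\max_{\overline{\mathbb D}}|\varphi|=\sup_G|\varphi|=1$ and $\rho:=\max_{\mathbb T}|\varphi|<1$.
\end{lemma}

\begin{proof}
Let $\varphi_0=\mathcal C1_E$. It is continuous on $\mathbb C$ and holomorphic off $E$. As $w\to\infty$, the quotient $w/(\zeta-w)$ tends to $-1$ uniformly for $\zeta\in E$, so $w\varphi_0(w)\to-\operatorname{area}(E)/\pi$, which is nonzero because $\operatorname{area}(E)$ is the square of the length of $F$. Thus $\varphi_0$ extends holomorphically to $\infty$ with value $0$ and is not identically $0$ near $\infty$; it is nonconstant on the connected open set $(\mathbb C\cup\{\infty\})\setminus E$. By the maximum principle, the maximum $\mu>0$ of $|\varphi_0|$ over the Riemann sphere is attained only at points of $E$. Put $\varphi=\varphi_0/\mu$ on $\overline{\mathbb D}$. The supremum over $G$ is $1$ because $G$ is dense.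
\end{proof}

This is the only place where the positive length of $F$ is used.

\subsection*{Characters}
To apply Gelfand theory we must know that $\mathcal A$ has no characters other than point evaluations. If $\chi(z)=p$ and $f$ is holomorphic near $p$, we can divide: $f-f(p)=(z-p)q$ with $q\in\mathcal A$, whence $\chi(f)=f(p)$. For $p\in E\cup\mathbb T$ the quotient $q$ need not be continuous at $p$. We therefore approximate $f$ by elements of $\mathcal A$ that are holomorphic near $p$, by subtracting a small function that has the same $\bar\partial$-derivative as $f$ near $p$.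

\begin{proposition}\label{prop:M}
Every character of $\mathcal A$ is evaluation at a point of $\overline{\mathbb D}$, and $\chi\mapsto\chi(z)$ is a homeomorphism of $M(\mathcal A)$ onto $\overline{\mathbb D}$.
\end{proposition}

\begin{proof}
Let $\chi$ be a character and $p=\chi(z)$, so $|p|\le\|z\|=1$. Replacing $f$ by $f-f(p)$, it suffices to show that $f\in\mathcal A$ and $f(p)=0$ imply $\chi(f)=0$. Extend $f$ to a continuous function on $\mathbb C$ with compact support, and let $\omega(\delta)=\max_{|w-p|\le\delta}|f(w)|$, which tends to $0$ with $\delta$. Fix a smooth $\psi\colon\mathbb C\to[0,1]$ with $\psi=1$ on $\{|w|\le\frac12\}$ and support in $\mathbb D$, let $L=\max|\bar\partial\psi|$, and put $\psi_\delta(w)=\psi((w-p)/\delta)$, so that $|\bar\partial\psi_\delta|\le L/\delta$. Define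
\[
f_\delta=\psi_\delta f+\mathcal C(f\,\bar\partial\psi_\delta),\qquad r_\delta=f-f_\delta .
\]
Both functions are continuous by (C2). Since $\psi_\delta$ is supported in the disc of radius $\delta$ about $p$, (C1) gives
\[
\|f_\delta\|_\infty\le\omega(\delta)+2\delta\cdot\omega(\delta)L/\delta=(1+2L)\,\omega(\delta).
\]
By the product rule and (C3), $\bar\partial f_\delta=f\,\bar\partial\psi_\delta+\psi_\delta\,\bar\partial f-f\,\bar\partial\psi_\delta=\psi_\delta\,\bar\partial f$, and so $\bar\partial r_\delta=(1-\psi_\delta)\,\bar\partial f$. This distribution vanishes on $G$, where $\bar\partial f=0$, and on $\{|w-p|<\delta/2\}$, where $\psi_\delta=1$. By Weyl's lemma $r_\delta$ is holomorphic on both sets. Hence the restrictions of $r_\delta$ and $f_\delta=f-r_\delta$ to $\overline{\mathbb D}$ belong to $\mathcal A$, and so does $q=(r_\delta-r_\delta(p))/(z-p)$. Therefore $\chi(r_\delta)=r_\delta(p)+\chi(z-p)\chi(q)=r_\delta(p)=-f_\delta(p)$, and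
\[
|\chi(f)|\le|\chi(f_\delta)|+|f_\delta(p)|\le2(1+2L)\,\omega(\delta)\to0 .
\]
So $\chi$ is evaluation at $p$. The map $\chi\mapsto\chi(z)$ is thus a continuous bijection from a compact space onto a Hausdorff space, hence a homeomorphism.
\end{proof}

\subsection*{Zero sets}
For a function $g$ let $Z(g)$ denote its zero set.

\begin{lemma}\label{lem:zero}
If $g\in\mathcal A$ and $g\ne0$, then $g$ does not vanish on any arc of $\mathbb T$, and $Z(g)$ is totally disconnected.
\end{lemma}

\begin{proof}
Since $G$ is dense, $g\not\equiv0$ on $G$; since $G$ is open and connected, the zeros of $g$ in $G$ are isolated points of $Z(g)$. Suppose $g=0$ on an open arc $\Lambda\subset\mathbb T$. Then $g$ is holomorphic on the annulus $\{\frac34<|z|<1\}$, continuous up to $\Lambda$ and real there, so by Schwarz reflection it continues holomorphically across $\Lambda$. The continuation vanishes on $\Lambda$, hence near $\Lambda$, hence $g\equiv0$ on $G$, a contradiction. A connected subset of $\mathbb T$ with more than one point contains an arc, so $Z(g)\cap\mathbb T$ is totally disconnected.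

Let $Y\subset Z(g)$ be connected with more than one point. Then $Y$ has no isolated point, so it misses $G$ and lies in the union of the disjoint closed sets $E$ and $Z(g)\cap\mathbb T$. Being connected, it lies in one of them. Both are totally disconnected, a contradiction.
\end{proof}

\section{Bass stable rank one, dense stable rank two}\label{sec:one}

\begin{proposition}\label{prop:R1}
$\mathcal A$ has property $R(1)$.
\end{proposition}

\begin{proof}
Let $(a,g)\in U_2(\mathcal A)$. By Lemma~\ref{lem:crit}(a) we may assume that $g\ne0$ and that $g$ is not invertible. Let $Q=\mathcal A/\overline{g\mathcal A}$ with quotient map $\pi$. By Proposition~\ref{prop:M}, $M(Q)$ is the compact set $Z=Z(g)$, and the Gelfand transform of $\pi(f)$ is $f|_Z$. We show that $\pi(a)$ is an exponential in $Q$. The difficulty is that a continuous logarithm of $a$ on $Z$ is not known to be the transform of an element of $Q$. Since $Z$ is totally disconnected, a locally constant approximate logarithm exists, and such a function is holomorphic near $Z$.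

The function $a$ has no zero on $Z$. A compact totally disconnected Hausdorff space has a base of clopen sets, so by Lemma~\ref{lem:zero} and compactness $Z$ is covered by finitely many clopen sets, on each of which $|a-\lambda|<|\lambda|/2$ for some value $\lambda\ne0$ of $a$. Removing overlaps, we obtain a partition of $Z$ into compact sets $Z_1,\dots,Z_r$ and numbers $\lambda_i\ne0$ with $|a-\lambda_i|<|\lambda_i|/2$ on $Z_i$. Choose pairwise disjoint open sets $V_i\supset Z_i$ in $\mathbb C$ and numbers $\ell_i$ with $e^{\ell_i}=\lambda_i$, and let $\ell$ be the holomorphic function on $V=\bigcup V_i$ equal to $\ell_i$ on $V_i$.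

Recall the holomorphic functional calculus in one variable: if $\xi\in Q$ has spectrum in an open set $V$ and $\ell$ is holomorphic on $V$, the Cauchy integral defines $\ell(\xi)\in Q$ with Gelfand transform $\ell\circ\widehat\xi$. The element $\xi=\pi(z)$ has spectrum $Z$, so $k_0=\ell(\xi)$ has $\widehat{k_0}=\ell_i$ on $Z_i$. Then $m=\pi(a)\exp(-k_0)-1$ has transform $a/\lambda_i-1$ on $Z_i$, so $\lim_j\|m^j\|^{1/j}\le\frac12$. The series $k_1=\sum_{j\ge1}(-1)^{j+1}m^j/j$ converges absolutely and $\exp(k_1)=1+m$. Thus $\pi(a)=\exp(k_0+k_1)$, and $t\mapsto\exp(t(k_0+k_1))$ joins $1$ to $\pi(a)$ in $U_1(Q)$. By Lemma~\ref{lem:crit}(b), $(a,g)$ is reducible.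
\end{proof}

\begin{proposition}\label{prop:P1}
$\mathcal A$ does not have property $P(1)$.
\end{proposition}

\begin{proof}
Let $B$ be the closure of $\mathcal A|_{\mathbb T}$ in $C(\mathbb T)$ and $f\colon\mathcal A\to B$ the restriction map, a homomorphism with dense image. By Lemma~\ref{lem:phi} there is $p\in G$ with $|\varphi(p)|>\rho$. Since $\varphi$ is holomorphic near $p$, the function $q=(\varphi-\varphi(p))/(z-p)$ belongs to $\mathcal A$. In $B$ the norm of $\varphi$ is $\rho<|\varphi(p)|$, so $\varphi-\varphi(p)$ is invertible by the Neumann series. It equals $(z-p)q$, so its factor $z-p$ is invertible in $B$.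

Let $u\in U_1(\mathcal A)$. Then $u$ has no zero on $\overline{\mathbb D}$, so $\operatorname{ind}(u|_{\mathbb T})=0$, while $\operatorname{ind}(z-p)=1$. Hence $|u-(z-p)|\ge|z-p|\ge1-|p|$ at some point of $\mathbb T$. So $z-p\in U_1(B)$ has distance at least $1-|p|>0$ from $f(U_1(\mathcal A))$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:one}]
Over $\mathbb C$, Proposition~\ref{prop:R1} gives $\operatorname{bsr}(\mathcal A)=1$, Proposition~\ref{prop:P1} gives $\operatorname{dsr}(\mathcal A)\ge2$, and Theorem~\ref{thm:gap} gives $\operatorname{dsr}(\mathcal A)\le2$. Now regard $\mathcal A$ as a real algebra. The sets $U_n$ and the notion of reducibility depend only on the ring, so $\operatorname{bsr}(\mathcal A)=1$ still. The map $f\colon\mathcal A\to B$ of Proposition~\ref{prop:P1} is also a homomorphism of real algebras with dense image, so $P(1)$ fails over $\mathbb R$. The class of real targets $B$ is larger, but Theorem~\ref{thm:gap} holds over $\mathbb R$ and again gives $\operatorname{dsr}(\mathcal A)\le2$.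
\end{proof}

\begin{remark}
Total disconnectedness of $F$ enters through Lemmas~\ref{lem:G} and~\ref{lem:zero}, and $R(1)$ fails if $E$ is replaced by a compact subset of $\mathbb D$ with an interior point $p$. Take a continuous $g$ supported in the interior of that set and equal to $1$ near $p$. Both $g$ and $(1-g)/(z-p)$ lie in the algebra, so $(z-p,g)$ is unimodular; but $z-p+xg$ equals $z-p$ on $\mathbb T$ and hence has a zero in the disc, as in Example~\ref{ex:C}.
\end{remark}

\section{Higher ranks}\label{sec:all}

The proof of Theorem~\ref{thm:all} follows the same two lines. The circle is replaced by the boundary $\Sigma=\overline{\mathbb D}^n\setminus\mathbb D^n$ of the polydisc, which is a topological sphere of dimension $2n-1$, and the winding number by the homotopy class of a map into $\mathbb C^n\setminus\{0\}$. Total disconnectedness is replaced by the bound $\dim Z(g)\le2n-2$: zero sets are one dimension too small to carry an essential map to $S^{2n-1}$. We write $|\cdot|$ for the Euclidean norm on $\mathbb C^n$.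

\begin{lemma}\label{lem:Mn}
The set $\mathcal A_n$ is a closed unital subalgebra of $C(\overline{\mathbb D}^n)$. Its elements are holomorphic on $G^n$, and fixing all variables but one in an element of $\mathcal A_n$ gives an element of $\mathcal A$. Every character of $\mathcal A_n$ is a point evaluation, and $\chi\mapsto(\chi(z_1),\dots,\chi(z_n))$ is a homeomorphism of $M(\mathcal A_n)$ onto $\overline{\mathbb D}^n$.
\end{lemma}

\begin{proof}
The functions $f_1(z_1)\cdots f_n(z_n)$ are closed under multiplication, so their span is an algebra. The statements on holomorphy and slices hold on the span and pass to uniform limits. If $\chi$ is a character, then $f\mapsto\chi(f(z_j))$ is a character of $\mathcal A$, hence evaluation at some $p_j\in\overline{\mathbb D}$ by Proposition~\ref{prop:M}. So $\chi$ agrees with evaluation at $(p_1,\dots,p_n)$ on products, on their span, and by continuity on $\mathcal A_n$. The last claim follows as in Proposition~\ref{prop:M}.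
\end{proof}

\subsection*{Restriction to the boundary of the polydisc}

\begin{proposition}\label{prop:Pn}
$\mathcal A_n$ does not have property $P(n)$, over $\mathbb C$ or over $\mathbb R$.
\end{proposition}

\begin{proof}
Let $B$ be the closure of $\mathcal A_n|_\Sigma$ in $C(\Sigma)$ and $f$ the restriction map; it is a homomorphism with dense image over either field. Put $\Phi(z)=\varphi(z_1)\cdots\varphi(z_n)$. At a point of $\Sigma$ some $|z_j|$ equals $1$, so one factor has modulus at most $\rho$ and the others at most $1$; thus $|\Phi|\le\rho$ on $\Sigma$. By Lemma~\ref{lem:phi} there is $p\in G$ such that $\lambda=\varphi(p)$ satisfies $|\lambda|^n>\rho$. Let $q=(\varphi-\lambda)/(z-p)\in\mathcal A$. Then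
\[
\Phi-\lambda^n=\sum_{j=1}^n\lambda^{j-1}\bigl(\varphi(z_j)-\lambda\bigr)\prod_{i>j}\varphi(z_i)=\sum_{j=1}^n(z_j-p)\,\lambda^{j-1}q(z_j)\prod_{i>j}\varphi(z_i);
\]
the first sum telescopes because its $j$th term is $\lambda^{j-1}\prod_{i\ge j}\varphi(z_i)-\lambda^j\prod_{i\ge j+1}\varphi(z_i)$. The cofactors of $z_j-p$ lie in $\mathcal A_n$, and the left side is invertible in $B$ by the Neumann series. Hence $\tau=(z_1-p,\dots,z_n-p)|_\Sigma\in U_n(B)$, and $|\tau|\ge1-|p|$ on $\Sigma$.

The map $\tau/|\tau|\colon\Sigma\to S^{2n-1}$ is a homeomorphism. Indeed, for a unit vector $\nu\in\mathbb C^n$ the function $N(t)=\max_j|p+t\nu_j|$ is convex on $[0,\infty)$, unbounded, and $N(0)<1$. It takes the value $1$, and only once, since $N(t_2)=1$ and $0<t_1<t_2$ give $N(t_1)<1$ by convexity. So $\tau/|\tau|$ is a continuous bijection of compact Hausdorff spaces. As the sphere is not contractible, $\tau/|\tau|$ is not null-homotopic, and therefore $\tau\colon\Sigma\to\mathbb C^n\setminus\{0\}$ is not null-homotopic.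

Let $u\in U_n(\mathcal A_n)$. Then $u$ has no zero on $\overline{\mathbb D}^n$, so $u|_\Sigma$ is null-homotopic in $\mathbb C^n\setminus\{0\}$ through $u(tz)$. If $|u-\tau|<|\tau|$ held on $\Sigma$, then $\tau+t(u-\tau)$ would be a homotopy from $\tau$ to $u|_\Sigma$ in $\mathbb C^n\setminus\{0\}$, which is impossible. So $\max_\Sigma|u-\tau|\ge1-|p|$, and $\tau$ is not in the closure of $f(U_n(\mathcal A_n))$.
\end{proof}

\subsection*{The dimension of zero sets}
Here $\dim$ is the covering dimension of separable metric spaces. We have $\dim\mathbb R^m=m$, and a nonempty compact totally disconnected metric space has dimension $0$. We use the following theorems from Hurewicz and Wallman \cite{HW}.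
\begin{itemize}
\item[(D1)] If $Y\subset X$, then $\dim Y\le\dim X$.
\item[(D2)] If $X$ is a countable union of closed subsets of dimension at most $m$, then $\dim X\le m$.
\item[(D3)] $\dim(X\times Y)\le\dim X+\dim Y$ for nonempty $X,Y$.
\item[(D4)] A subset of $\mathbb R^m$ of dimension $m$ has nonempty interior.
\item[(D5)] If $\dim X\le m$, then every continuous map from a closed subset of $X$ to $S^m$ extends continuously to $X$.
\end{itemize}

\begin{proposition}\label{prop:dim}
If $g\in\mathcal A_n$ and $g\ne0$, then $\dim Z(g)\le2n-2$.
\end{proposition}

\begin{proof}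
Write $Z=Z(g)$. As in Lemma~\ref{lem:zero}, we treat $G$, $E$ and $\mathbb T$ separately. Since $\overline{\mathbb D}=G\cup E\cup\mathbb T$, the closed polydisc is the union of the $3^n$ products $Y=Y_1\times\dots\times Y_n$ with $Y_j\in\{G,E,\mathbb T\}$. By (D2) it suffices to cover each $Z\cap Y$ by countably many compact subsets of $Z$ of dimension at most $2n-2$. Note that $g$ cannot vanish on a nonempty open subset of $G^n$: it is holomorphic on this connected set, which is dense in $\overline{\mathbb D}^n$.

\emph{Some $Y_j=E$, or at least two $Y_j=\mathbb T$.} We have $\dim G\le2$ by (D1), $\dim E=0$, and $\dim\mathbb T\le1$ by (D2), the circle being a union of two closed arcs. So $\dim Y\le2n-2$ by (D3). Each factor is a countable union of compact sets, hence $Y=\bigcup_iK_i$ with $K_i$ compact, and the sets $Z\cap K_i$ have dimension at most $2n-2$ by (D1).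

\emph{$Y=G^n$.} Let $w\in Z\cap G^n$. Some partial derivative $\partial^\alpha g(w)$ is nonzero; take the multi-index $\alpha$ of least order, which is at least $1$, and write $\partial^\alpha=\partial_j\partial^\beta$. By minimality $\partial^\beta g(w)=0$, while $d(\partial^\beta g)(w)\ne0$. Thus $Z\cap G^n$ is contained in the countable union of the sets
\[
X_\beta=\{w\in G^n:\ \partial^\beta g(w)=0,\ d(\partial^\beta g)(w)\ne0\}.
\]
By the implicit function theorem $X_\beta$ is a complex submanifold of complex dimension $n-1$, so it is a countable union of compact sets $K$, each homeomorphic to a subset of $\mathbb R^{2n-2}$. The sets $Z\cap K$ give the required cover, by (D1).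

\emph{$Y=\mathbb T\times G^{n-1}$, up to a permutation of the variables.} This is a manifold of real dimension $2n-1$. Suppose $Z\cap Y$ contains $\Lambda\times W$ with $\Lambda$ an open arc and $W\subset G^{n-1}$ open and nonempty (a point if $n=1$). For each $w\in W$ the slice $g(\cdot,w)\in\mathcal A$ vanishes on $\Lambda$, so it is $0$ by Lemma~\ref{lem:zero}. Then $g=0$ on the open set $G\times W$, which we excluded. So $Z\cap Y$ has empty interior in $Y$. Cover $Y$ by countably many compact sets $K$, each inside a coordinate chart. In the chart, $Z\cap K$ is a subset of $\mathbb R^{2n-1}$ with empty interior, so $\dim(Z\cap K)\le2n-2$ by (D1) and (D4).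
\end{proof}

\subsection*{From a homotopy on the spectrum to a path in the algebra}
The dimension bound will show that $\widehat a\colon M(Q)\to\mathbb C^n\setminus\{0\}$ is null-homotopic, whereas Lemma~\ref{lem:crit} needs a path in $U_n(Q)$. The functional calculus turns holomorphic maps into tuples in $Q$, so we want a homotopy through holomorphic maps on a neighborhood of a joint spectrum. The Oka principle produces one from a continuous homotopy, provided the neighborhood is Stein. There is no reason for a given neighborhood to contain a Stein one, and the remedy is to adjoin more elements of $Q$. We recall the tools.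

Let $Q$ be a complex commutative unital Banach algebra. The \emph{joint spectrum} of $c\in Q^N$ is the compact set $\sigma(c)=\widehat c(M(Q))\subset\mathbb C^N$. The \emph{polynomial hull} of a compact $K\subset\mathbb C^N$ is the set of $w$ with $|q(w)|\le\max_K|q|$ for all polynomials $q$. An \emph{open polynomial polyhedron} is a set
\[
\Delta=\{w\in\mathbb C^N:\ |w_i|<r\ (1\le i\le N),\ |q_j(w)|<1\ (1\le j\le l)\}
\]
with polynomials $q_j$. An open set $X\subset\mathbb C^N$ is Stein if and only if for every compact $K\subset X$ the set of $w\in X$ with $|h(w)|\le\max_K|h|$ for all holomorphic $h$ on $X$ is compact. A polyhedron $\Delta$ is Stein, since this closed subset of $\Delta$ lies in the compact subset of $\Delta$ defined by $|w_i|\le\max_K|w_i|$ and $|q_j|\le\max_K|q_j|$. We give the algebra $\mathcal O(X)$ of holomorphic functions the topology of uniform convergence on compact sets.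
\begin{itemize}
\item[(H1)] \emph{Arens--Calder\'on lemma} (see \cite[Ch.~III]{Gam}). If $c\in Q^N$ and $\Omega\supset\sigma(c)$ is open, there are $d_1,\dots,d_k\in Q$ such that the projection $\mathbb C^{N+k}\to\mathbb C^N$ maps the polynomial hull of $\sigma(c,d)$ into $\Omega$.
\item[(H2)] \emph{Holomorphic functional calculus.} If $c\in Q^N$ and $\Delta\supset\sigma(c)$ is an open polynomial polyhedron, there is a continuous unital homomorphism $\Theta\colon\mathcal O(\Delta)\to Q$ with $\Theta(w_i)=c_i$ and $\widehat{\Theta(h)}=h\circ\widehat c$.
\item[(H3)] \emph{Grauert's Oka principle} (\cite{Gra} and subsequent papers; \cite[Ch.~5]{For}). Two holomorphic maps from a Stein manifold to a complex homogeneous space that are homotopic through continuous maps are homotopic through holomorphic maps. It applies to $\mathbb C^n\setminus\{0\}$, on which $GL_n(\mathbb C)$ acts holomorphically and transitively.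
\end{itemize}

\begin{lemma}\label{lem:oka}
Let $\xi\in Q^m$ be such that $\widehat\xi\colon M(Q)\to\mathbb C^m$ is injective. Let $b\in U_n(Q)$, and suppose that $\widehat b\colon M(Q)\to\mathbb C^n\setminus\{0\}$ is homotopic to the constant $e_1$. Then $b$ and $e_1$ lie in the same component of $U_n(Q)$.
\end{lemma}

\begin{proof}
\emph{Step 1: a homotopy near the joint spectrum.} Let $c=(\xi,b)\in Q^{m+n}$ and $S=\sigma(c)$. Since $\widehat\xi$ is injective, $\widehat c$ is a homeomorphism of $M(Q)$ onto $S$, and it carries $\widehat b$ to $\alpha|_S$, where $\alpha\colon\mathbb C^{m+n}\to\mathbb C^n$ is the projection to the last $n$ coordinates. So there is a homotopy $S\times[0,1]\to\mathbb C^n\setminus\{0\}$ from $e_1$ to $\alpha|_S$. Together with $e_1$ on $\mathbb C^{m+n}\times\{0\}$ and $\alpha$ on $\mathbb C^{m+n}\times\{1\}$, it defines a continuous map on a closed subset of $\mathbb C^{m+n}\times[0,1]$. By Tietze's theorem this map extends to a continuous $H\colon\mathbb C^{m+n}\times[0,1]\to\mathbb C^n$. The zero set of $H$ is closed and $[0,1]$ is compact, so the projection of the zero set to $\mathbb C^{m+n}$ is closed;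 it misses $S$. Let $\Omega\supset S$ be its complement. On $\Omega$, $H$ is a homotopy from $e_1$ to $\alpha$ in $\mathbb C^n\setminus\{0\}$.

\emph{Step 2: a Stein domain.} Choose $d\in Q^k$ by (H1), let $N=m+n+k$, let $\operatorname{pr}\colon\mathbb C^N\to\mathbb C^{m+n}$ be the projection, and put $K=\sigma(c,d)$ and $\Omega'=\operatorname{pr}^{-1}(\Omega)$. Thus $\Omega'$ contains the polynomial hull of $K$. Take $r>\max_K|w_i|$ for all $i$. The set $W=\{\max_i|w_i|\le r\}\setminus\Omega'$ is compact and misses the hull, so for each $w\in W$ there is a polynomial $q$ with $|q(w)|>1>\max_K|q|$. Finitely many of the open sets $\{|q_j|>1\}$ cover $W$. The polyhedron $\Delta$ defined by $r$ and these $q_j$ satisfies $K\subset\Delta\subset\Omega'$.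

\emph{Step 3: a holomorphic homotopy.} On $\Delta$, the map $(w,t)\mapsto H(\operatorname{pr}(w),t)$ is a homotopy in $\mathbb C^n\setminus\{0\}$ between the holomorphic maps $e_1$ and $\alpha\circ\operatorname{pr}$. By (H3) there are holomorphic maps $\Psi_t\colon\Delta\to\mathbb C^n\setminus\{0\}$ with $\Psi_0=e_1$ and $\Psi_1=\alpha\circ\operatorname{pr}$, jointly continuous in $(w,t)$; then $t\mapsto\Psi_t$ is a continuous path in $\mathcal O(\Delta)^n$. Apply the homomorphism $\Theta$ of (H2) for the tuple $(c,d)$ coordinatewise. The path $t\mapsto\Theta(\Psi_t)$ in $Q^n$ runs from $e_1$ to $b$, because the coordinates of $\alpha\circ\operatorname{pr}$ are the coordinate functions that $\Theta$ sends to $b_1,\dots,b_n$. Its Gelfand transform $\Psi_t\circ(\widehat c,\widehat d\,)$ has no zero, so the path lies in $U_n(Q)$.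
\end{proof}

\begin{proposition}\label{prop:Rn}
$\mathcal A_n$ has property $R(n)$.
\end{proposition}

\begin{proof}
Let $(a,g)\in U_{n+1}(\mathcal A_n)$. By Lemma~\ref{lem:crit}(a) we may assume that $g\ne0$ and that $g$ is not invertible. Let $Q=\mathcal A_n/\overline{g\mathcal A_n}$ with quotient map $\pi$, and $b=\pi(a)\in U_n(Q)$. By Lemma~\ref{lem:Mn}, $M(Q)=Z=Z(g)$ and $\widehat b=a|_Z$. By Proposition~\ref{prop:dim} and (D3), $\dim(Z\times[0,1])\le2n-1$. By (D5), the map $Z\times\{0,1\}\to S^{2n-1}$ equal to $e_1$ on $Z\times\{0\}$ and to $\widehat b/|\widehat b|$ on $Z\times\{1\}$ extends to $Z\times[0,1]$. Since $\widehat b/|\widehat b|$ is homotopic to $\widehat b$ along rays, $\widehat b$ is homotopic to $e_1$ in $\mathbb C^n\setminus\{0\}$. The tuple $\xi=(\pi(z_1),\dots,\pi(z_n))$ has as Gelfand transform the inclusion $Z\subset\mathbb C^n$, which is injective. By Lemma~\ref{lem:oka}, $b$ lies in the component of $e_1$, and Lemma~\ref{lem:crit}(b) shows that $(a,g)$ is reducible.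
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:all}]
The argument is the same over both fields: Theorem~\ref{thm:gap} and Proposition~\ref{prop:Pn} hold over $\mathbb C$ and over $\mathbb R$, and Proposition~\ref{prop:Rn} is a statement about the ring $\mathcal A_n$. Since $P(n)$ fails and $P(k)$ implies $P(k+1)$, the property $P(k)$ fails for all $k\le n$, so $\operatorname{dsr}(\mathcal A_n)\ge n+1$. Proposition~\ref{prop:Rn} gives $\operatorname{bsr}(\mathcal A_n)\le n$. By Theorem~\ref{thm:gap},
\[
n+1\le\operatorname{dsr}(\mathcal A_n)\le\operatorname{bsr}(\mathcal A_n)+1\le n+1,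
\]
and equality holds throughout.
\end{proof}

\begin{thebibliography}{9}

\bibitem{For}
Forstneri\v{c}, \emph{Stein Manifolds and Holomorphic Mappings}.

\bibitem{Gam}
Gamelin, \emph{Uniform Algebras}.

\bibitem{Gra}
Grauert, Math. Ann. 133 (1957).

\bibitem{HW}
Hurewicz and Wallman, \emph{Dimension Theory}.

\bibitem{MW}
Raymond Mortini and Brett D. Wick, \emph{Spectral Characteristics and Stable Ranks for the Sarason Algebra $H^\infty+C$}, arXiv:0906.1913 (2009).

\end{thebibliography}
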